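# Signs of a Radon-type operator on primitive valuations over a non-Archimedean field

## Even valuations and the guess that a twisted operator is positive

Two averaging procedures on Grassmannians are composed and the result is multiplied by $(-1)^i$. The composition commutes with a large compact group, so it acts by scalars on irreducible pieces. Some pieces are singled out as "primitive": a power of a distinguished element $V_1$ kills them. The first guess is that the twisted operator is positive on every primitive piece. The guess is right, and we shall prove it. The simplest case confirms it for a reason that does not survive to the next case, and it is worth seeing exactly where it fails.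

The question is posed in Semyon Alesker, "Towards Hodge-Riemann relations for non-Archimedean analogs of valuations on convex sets", arXiv:2606.25641 (2026). Here is the setting.

Let $\mathbb F$ be a non-Archimedean local field with ring of integers $\mathcal O$, uniformizer $\pi$, and $q=|\mathcal O/\pi|$. Let $n\ge2$, $V=\mathbb F^n$, $\Lambda=\mathcal O^n$, $K=GL_n(\mathcal O)$. Write $Gr_k$ for the Grassmannian of $k$-dimensional subspaces of $V$, with its $K$-invariant probability measure and the Hermitian product $(\cdot,\cdot)$ of $L^2$; $Gr_0$ and $Gr_n$ are points. $C^\infty(Gr_k)$ is the space of locally constant complex functions. For a subspace $M$ put $\Lambda_M=M\cap\Lambda$. Since $\Lambda/\Lambda_M$ is torsion free, $\Lambda_M$ is a direct summand of $\Lambda$, and so $K$ acts transitively on $Gr_k$ and on flags of a given type.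

**Valuations and Klain functions.** $Val_i^\infty(V)$ is the space of smooth translation-invariant even valuations of degree $i$ on $V$, the non-Archimedean analogue introduced by Alesker and Bernstein. The restriction $\phi|_M$ of $\phi\in Val_i^\infty(V)$ to an $i$-dimensional $M$ lies in the one-dimensional space $D(M)$ of complex Lebesgue measures on $M$, and $\phi$ is determined by all these restrictions. Let $vol_M$ be the Lebesgue measure with $vol_M(\Lambda_M)=1$. The *Klain function* of $\phi$ is $M\mapsto\phi|_M/vol_M$. It is locally constant, and we thereby regard $Val_i^\infty(V)$ as a subspace of $C^\infty(Gr_i)$.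

**The operator $\mathcal D_i$.** For $\hat f\in C^\infty(Gr_{n-i})$,
$$\mathcal D_i\hat f=\int_{Gr_{n-i}}\hat f(L)\,p_L^*(\mu_L)\,dL\in Val_i^\infty(V),$$
where $p_L:V\to V/L$ is the quotient map and $\mu_L$ is the Lebesgue measure on $V/L$ with $\mu_L(p_L(\Lambda))=1$.

*Example.* Let $\mathbb F=\mathbb Q_p$, $n=2$, $L=\operatorname{span}(1,0)$. Then $p_L(x,y)=y$ and $\mu_L(\mathbb Z_p)=1$. For $M=\operatorname{span}(1,p)$ we have $\Lambda_M=\mathbb Z_p(1,p)$ and $p_L(\Lambda_M)=p\mathbb Z_p$, so $(p_L^*\mu_L)|_M=p^{-1}vol_M$. For $M=L$ the restriction is $0$.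

**Radon transform.** For $a\le b$, $R_{a,b}:C^\infty(Gr_b)\to C^\infty(Gr_a)$ sends $f$ to the function whose value at $N$ is the average of $f(L)$ over $L\supset N$, for the invariant probability measure.

*Example.* $R_{a,a}$ is the identity, and the image of $R_{a,n}$ consists of the constants.

**Primitive valuations.** The product used is Alesker's product, and $V_1\in Val_1^\infty(V)$ is the first intrinsic volume. For $1\le i\le n/2$,
$$P_i=\{\phi\in Val_i^\infty(V):\phi\cdot V_1^{\,n-2i+1}=0\}.$$

About valuations we use only the facts above and the following three, which are part of the setting.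

* (F1) $p_L^*\mu_L$ takes the value $\mu_L(p_L(A))$ on $A$. In particular, if $\dim M=\dim V/L$, its restriction to $M$ is the measure that gives $\Lambda_M$ the mass $\mu_L(p_L(\Lambda_M))$.
* (F2) Alesker's product (exterior product restricted to the diagonal) is bilinear, associative and adds degrees, and
$$\mathcal D_af\cdot\mathcal D_bg=\iint f(L)g(L')\,(p_L\times p_{L'})^*(\mu_L\boxtimes\mu_{L'})\,dL\,dL'.$$
* (F3) $V_1$ is a nonzero $K$-invariant element of $Val_1^\infty(V)$.

Finally, we are given that the representation of $K$ on $C^\infty(Gr_{n-i})$ is multiplicity free and is a direct sum of irreducible finite-dimensional representations, its *components*. The operator $(-1)^i\mathcal D_{n-i}\circ R_{i,n-i}$ on $C^\infty(Gr_{n-i})$ is $K$-equivariant, so it acts on each component $\rho$ by a scalar $\lambda_\rho$. The question: if $\rho$ is orthogonal to $\operatorname{Ker}\mathcal D_i$ and $\mathcal D_i(\rho)\subset P_i$, is $\lambda_\rho>0$? The answer is yes, and the orthogonality hypothesis is not needed.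

**Theorem A.** Let $n\ge2$, $1\le i\le n/2$, and let $\rho$ be a $GL_n(\mathcal O)$-component of $C^\infty(Gr_{n-i})$ with $\mathcal D_i(\rho)\subset P_i$. Then $\lambda_\rho>0$.

In fact $\operatorname{Ker}\mathcal D_i=0$. This is part of Theorem B, stated in the last section, which also gives the sign of $\lambda_\rho$ for every component.

## The index kernel $\kappa$

The purpose of this section is to turn $\mathcal D_i$ into an integral operator with an explicit kernel, and to collect the elementary facts about $K$ that are used throughout.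

Convention: $|X|^{-1}=0$ if $X$ is infinite. For subspaces $M,L$ of $V$ put
$$\kappa(M,L)=|\Lambda/(\Lambda_M+\Lambda_L)|^{-1}\in[0,1].\tag{1}$$
It is symmetric and $K$-invariant, and it vanishes exactly when $M+L\ne V$. In the example above $\Lambda_M+\Lambda_L=\mathbb Z_p(1,0)+\mathbb Z_p(0,p)$, so $\kappa(M,L)=1/p$.

**$\kappa$ is continuous.** For $N\ge1$ let $\kappa_N(M,L)=|\Lambda/(\Lambda_M+\Lambda_L+\pi^N\Lambda)|^{-1}$. It depends only on $\Lambda_M,\Lambda_L$ modulo $\pi^N$, so it is locally constant. Let $C=\Lambda/(\Lambda_M+\Lambda_L)$, a direct sum of cyclic modules; then $\kappa_N(M,L)=|C/\pi^NC|^{-1}$. If $\pi^NC=0$, then $\kappa_N=\kappa$. If $\pi^NC\neq0$, some cyclic summand of $C$ is $\mathcal O$ or $\mathcal O/\pi^m$ with $m>N$, so $|C/\pi^NC|\ge q^N$ and $0\le\kappa\le\kappa_N\le q^{-N}$. In all cases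
$$0\le\kappa_N-\kappa\le q^{-N}.\tag{2}$$

**Kernel operators.** For $a+b\ge n$ let
$$T_{a,b}:C^\infty(Gr_b)\to C^\infty(Gr_a),\qquad T_{a,b}f(M)=\int_{Gr_b}\kappa(M,L)f(L)\,dL .$$
Let $K_N=\ker(K\to GL_n(\mathcal O/\pi^N))$. Its orbits on $Gr_k$ are open, so $K_N$-invariant functions are locally constant. Conversely, by compactness, every locally constant function is $K_N$-invariant for some $N$. Since $\kappa$ is $K$-invariant, $T_{a,b}$ is $K$-equivariant. It therefore maps $K_N$-invariant functions to $K_N$-invariant ones, so it does land in $C^\infty(Gr_a)$. Also $T_{a,b}^*=T_{b,a}$.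

The function $T_{a,b}1$ is $K$-invariant, hence constant. The condition $\kappa(M,L)=1$ says $\Lambda_M+\Lambda_L=\Lambda$, which by Nakayama can be tested modulo $\pi$, so it is open in $L$; for $a+b\ge n$ it is satisfied by some $L$. Hence
$$T_{a,b}1\ \text{ is a positive constant.}\tag{3}$$

**$\mathcal D_j$ is one of these operators.** Let $\dim M=j$, $\dim L=n-j$. If $M+L=V$, then $\mu_L(p_L(\Lambda_M))=[p_L(\Lambda):p_L(\Lambda_M)]^{-1}=\kappa(M,L)$. If $M+L\neq V$, then $p_L(\Lambda_M)$ lies in a proper subspace and both sides are $0$. By (F1),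
$$\mathcal D_j=T_{j,n-j}.\tag{4}$$
By (3), $\mathcal D_1(1)$ has a positive constant Klain function. The Klain function of $V_1$ is $K$-invariant, hence a constant, nonzero by injectivity. So $V_1=c\,\mathcal D_1(1)$ with $c\neq0$ ($c>0$ in the usual normalization), and $P_i$ does not depend on $c$.

**Flags.** The invariant probability measure on flags $N\subset M'$ with $\dim N=a\le b=\dim M'$ is unique, and it disintegrates over either factor into the invariant measures of the fibers. Two consequences:
$$R_{a,b}R_{b,c}=R_{a,c},\qquad R_{a,b}^*g(M')=\text{average of }g\text{ over }Gr_a(M').\tag{5}$$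
The stabilizer of $M'$ in $K$ surjects onto $GL(\Lambda_{M'})$ and onto $GL(\Lambda/\Lambda_{M'})$, because $\Lambda_{M'}$ is a direct summand. So averages over subspaces of $M'$, or over subspaces containing $M'$, are averages for the invariant probability measures of these two groups.

**Orthogonal complements.** Let $R$ be an equivariant operator with values in $C^\infty(Gr_b)$. Averaging over $K_N$ gives $(\operatorname{Im}R)^{K_N}=R\big((\cdot)^{K_N}\big)$. The space $C^\infty(Gr_b)^{K_N}$ is finite-dimensional, and $K$-stable since $K_N$ is normal. If $u$ in it is orthogonal to $(\operatorname{Im}R)^{K_N}$, then $u\perp\operatorname{Im}R$, because pairing $u$ with $Rg$ is the same as pairing $u$ with the $K_N$-average of $Rg$. Hence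
$$C^\infty(Gr_b)=\operatorname{Im}R\oplus(\operatorname{Im}R)^\perp,\tag{6}$$
and every $K$-invariant subspace is a direct sum of irreducible ones.

**Lemma 1.** Let $N\ge1$ and $M,M_0\in Gr_d$. Then $M$ and $M_0$ are $K_N$-conjugate if and only if $\Lambda_M+\pi^N\Lambda=\Lambda_{M_0}+\pi^N\Lambda$.

*Proof.* "Only if" is clear. Conversely, let $u_1,\dots,u_d$ be a basis of $\Lambda_{M_0}$ and choose $v_j\in\Lambda_M$ with $v_j\equiv u_j$ mod $\pi^N$. Modulo $\pi$ the lattices $\Lambda_M,\Lambda_{M_0}$ have the same $d$-dimensional image in $\Lambda/\pi\Lambda$, so by Nakayama the $v_j$ form a basis of $\Lambda_M$. Choose $w_{d+1},\dots,w_n\in\Lambda$ completing the $u_j$ modulo $\pi$ to a basis of $\Lambda/\pi\Lambda$. By Nakayama, both $(u_j,w_l)$ and $(v_j,w_l)$ are bases of $\Lambda$. The map $u_j\mapsto v_j$, $w_l\mapsto w_l$ lies in $K_N$ and sends $M_0$ to $M$. $\square$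

## The projective line

Let us test the guess for $n=2$, $i=1$. Then $R_{1,1}$ is the identity and by (4) the operator is $-T_{1,1}$ on functions on the projective line $Gr_1$.

*Which components are primitive?* Here $n-2i+1=1$. For $\phi=\mathcal D_1f$, (F2) says that $\phi\cdot V_1$ takes on $\Lambda$ the value $c\iint f(L)\,m(L,L')\,dL\,dL'$, where $m(L,L')$ is the measure of the image of $\Lambda$ in $V/L\times V/L'$. The cokernel of $\Lambda\to\Lambda/\Lambda_L\oplus\Lambda/\Lambda_{L'}$ is $\Lambda/(\Lambda_L+\Lambda_{L'})$, so $m=\kappa(L,L')$. By (3), the integral over $L'$ is a positive constant. So $\phi\in P_1$ if and only if $\int f=0$.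

*The kernel.* For hyperplanes $M,L$ of $V$ (any $n$) let
$$v(M,L)=\sup\{j\ge 0:\Lambda_M+\pi^j\Lambda=\Lambda_L+\pi^j\Lambda\}.$$
The image of $\Lambda_L$ in $\Lambda/\Lambda_M\cong\mathcal O$ is an ideal. It lies in $\pi^j\mathcal O$ if and only if $\Lambda_L+\pi^j\Lambda\subset\Lambda_M+\pi^j\Lambda$, and then equality holds since both have index $q^j$. So the image is $\pi^{v}\mathcal O$ ($0$ if $v=\infty$), and
$$\kappa(M,L)=q^{-v(M,L)}=1-(q-1)\sum_{j\ge1}q^{-j}\,\mathbf 1[v(M,L)\ge j].\tag{7}$$

*The sign.* For each $j$, "$v(M,L)\ge j$" is an equivalence relation, whose classes $X$ are the residue classes modulo $\pi^j$. If $\int f=0$, the constant $1$ contributes nothing and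
$$-(Tf,f)=(q-1)\sum_{j\ge1}q^{-j}\sum_X\Big|\int_Xf\Big|^2,\tag{8}$$
where $T=T_{n-1,n-1}$ and $X$ runs over the classes at level $j$. This is positive if $f\ne0$: for large $j$, $f$ is constant on classes by Lemma 1. So the guess holds for $n=2$.

By hand, for $f$ of mean zero factoring through $\mathbb P^1(\mathcal O/\pi)$: the class of $M$ at level $j$ has measure $1/(q^{j-1}(q+1))$, so
$$-T_{1,1}f(M)=f(M)\int(1-\kappa(M,L))\,dL=f(M)\,(q-1)\sum_{j\ge1}\frac{q^{-j}}{q^{j-1}(q+1)}=\frac{q}{(q+1)^2}f(M).$$
Here we used that $1-\kappa$ vanishes outside the level-one class of $M$, where $f$ is constant. On constants, by contrast, $-T_{1,1}$ is negative by (3). So primitivity cannot be dropped.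

## Composing $\kappa$ with Radon transforms

For general $i$ the operator is $(-1)^iT_{n-i,i}R_{i,n-i}$. We now show that Radon transforms are absorbed by the kernel up to a positive constant, so that only the sign of $T_{n-i,n-i}$ matters.

**Lemma 2.** If $a+b\ge n$ and $b\le b'$, then $T_{a,b}R_{b,b'}=c\,T_{a,b'}$ with a constant $c=c(n,a,b,b')>0$. Taking adjoints, $R_{b,b'}^*T_{b,a}=c\,T_{b',a}$.

*Proof.* Disintegrating the measure on flags $L\subset M'$ in both ways and using Fubini,
$$T_{a,b}R_{b,b'}f(M)=\int_{Gr_{b'}}\Big(\int_{Gr_b(M')}\kappa(M,L)\,dL\Big)f(M')\,dM'.$$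
We claim that the inner integral is $c\,\kappa(M,M')$. If $M+M'\ne V$, then $M+L\ne V$ for all $L\subset M'$ and both sides vanish. Otherwise let $Y=\Lambda/\Lambda_M\cong\mathcal O^r$ with $r=n-a\le b$, let $\varphi:\Lambda_{M'}\to Y$ be the natural map and $I=\varphi(\Lambda_{M'})$. Then $I$ has finite index in $Y$, so it is free of rank $r$, and $|Y/I|^{-1}=\kappa(M,M')$. For $L\subset M'$,
$$\kappa(M,L)=|Y/\varphi(\Lambda_L)|^{-1}=\kappa(M,M')\,|I/\varphi(\Lambda_L)|^{-1}.$$
Any two surjections $\mathcal O^{b'}\to\mathcal O^r$ differ by an element of $GL_{b'}(\mathcal O)$, because their kernels are direct summands. So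
$$c=\int_{Gr_b(M')}|I/\varphi(\Lambda_L)|^{-1}dL\tag{9}$$
depends only on $b',b,r$. It is positive. Indeed, $\varphi(\Lambda_L)=I$ holds for some $L$: lift a basis of $I$ to $\Lambda_{M'}$, and add $b-r$ vectors from a basis of $\ker\varphi$, which has rank $b'-r\ge b-r$. And this condition can be tested modulo $\pi$ by Nakayama, so it is open. $\square$

With $a=b'=n-i$ and $b=i$ (allowed since $i\le n/2$), (4) and Lemma 2 give
$$(-1)^i\mathcal D_{n-i}R_{i,n-i}=(-1)^i\,T_{n-i,i}R_{i,n-i}=(-1)^i\,c_0\,T_{n-i,n-i},\qquad c_0>0.\tag{10}$$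
Since $T_{n-i,n-i}$ is self-adjoint, every $\lambda_\rho$ is real. Theorem A asks for the sign of $(-1)^i(T_{n-i,n-i}g,g)$ on primitive components.

## Planes in four-space: an indefinite kernel

Take $n=4$, $i=2$. The twist is $+1$, and we want $T_{2,2}$ to be positive on primitive components. The sensible approach is to repeat (7). Let $\ell(M,L)$ be the length of $\Lambda/(\Lambda_M+\Lambda_L)$; then $\kappa=q^{-\ell}$ and
$$\kappa(M,L)=1-(q-1)\sum_{j\ge1}q^{-j}\,\mathbf 1[\ell(M,L)\ge j].$$
For lines and hyperplanes the terms had a sign because "$\ge j$" was an equivalence relation. Here this stops already at $j=1$. The condition $\ell(M,L)\ge1$ says that the reductions of $\Lambda_M,\Lambda_L$ modulo $\pi$ do not span $(\mathcal O/\pi)^4$; being planes, this means that they meet nontrivially. Take $A=\langle e_1,e_2\rangle$, $B=\langle e_1,e_3\rangle$, $C=\langle e_3,e_4\rangle$. Then $A$ meets $B$, $B$ meets $C$, but $A$ does not meet $C$. Let $f=\mathbf 1_{K_1A}-\mathbf 1_{K_1B}+\mathbf 1_{K_1C}$, with $w$ the common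 measure of the three $K_1$-orbits. The quadratic form of $\mathbf 1[\ell\ge1]$ at $f$ is
$$w^2\,(1+1+1-2-2)=-w^2<0,$$
while at $\mathbf 1_{K_1A}$ it is $w^2>0$. So this expansion has terms without a sign.

Nor is mean zero enough. Let $0\ne g\in C^\infty(Gr_3)$ have mean zero and put $f=R_{2,3}g$, which also has mean zero. Lemma 2, used twice, gives
$$(T_{2,2}f,f)=(R_{2,3}^*T_{2,2}R_{2,3}g,g)=c\,(T_{3,3}g,g),\qquad c>0,$$
and this is negative by (8). So $T_{2,2}$ is positive on constants and negative on the functions of mean zero in the image of $R_{2,3}$, and we want it to be positive on primitive ones. The picture to aim for is a sign that alternates along the chain $\operatorname{Im}R_{2,4}\subset\operatorname{Im}R_{2,3}\subset C^\infty(Gr_2)$. For this we need an expansion of $\kappa$ that is finer than the one by length, whose terms each have a sign, and where the sign remembers the position in the chain.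

## Sublattices containing two given ones, and an alternating coefficient

The finer expansion runs over lattices $\Lambda'\subset\Lambda$ instead of integers $j$. The kernel $\mathbf 1[\Lambda_M\subset\Lambda']\,\mathbf 1[\Lambda_L\subset\Lambda']$ is a product, so its quadratic form is $|\int_{\Lambda_M\subset\Lambda'}g|^2\ge0$. It remains to write $|C|^{-1}$, for a finite module $C$, as a sum over quotients of $C$.

For a finite $\mathcal O$-module $B$ let $\mathrm{rk}\,B=\dim_{\mathcal O/\pi}B/\pi B$, the number of cyclic summands. For instance $\mathrm{rk}(\mathcal O/\pi^2)=1$ and $\mathrm{rk}((\mathcal O/\pi)^2)=2$: same length, different rank.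

**Lemma 3.** For a finite $\mathcal O$-module $B$ of rank $k$ put $h(B)=|B|^{-1}\prod_{j=1}^k(1-q^j)$. Then for every finite $\mathcal O$-module $C$
$$|C|^{-1}=\sum_{D\le C}h(C/D).$$
In particular $h(B)$ is nonzero, with sign $(-1)^{\mathrm{rk}B}$.

Before the proof, two cases by hand. For $C=\mathcal O/\pi^2$ the submodules $0,\pi C,C$ give $\frac{1-q}{q^2}+\frac{1-q}{q}+1=\frac1{q^2}$. For $C=(\mathcal O/\pi)^2$ we get one term with $D=0$, $q+1$ terms with $D$ a line, and one with $D=C$:
$$\frac{(1-q)(1-q^2)}{q^2}+(q+1)\frac{1-q}{q}+1=\frac{(1-q)(1-q^2)+q(1-q^2)+q^2}{q^2}=\frac1{q^2}.$$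

*Proof.* Let $\binom mr_q$ be the number of $r$-dimensional subspaces of an $m$-dimensional space over $\mathcal O/\pi$. The $q$-binomial theorem says
$$\sum_{r=0}^m(-1)^rq^{r(r-1)/2}\binom mr_qx^r=\prod_{j=0}^{m-1}(1-q^jx).\tag{11}$$
Let $B$ have rank $k$, and let $B[\pi]$ be the kernel of $\pi$ on $B$; it is a vector space of dimension $k$. By (11) with $x=q$,
$$\sum_{E\le B[\pi]}(-1)^rq^{r(r-1)/2}|B/E|^{-1}=|B|^{-1}\sum_{r=0}^k(-1)^rq^{r(r-1)/2}\binom kr_qq^r=h(B),$$
where $r=\dim E$. Apply this to $B=C/D$ for each $D\le C$. The subspaces of $(C/D)[\pi]$ are the $E/D$ with $D\le E\le C$ and $\pi E\subset D$. Hence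
$$\sum_{D\le C}h(C/D)=\sum_{E\le C}|C/E|^{-1}\sum_{\pi E\subset D\le E}(-1)^rq^{r(r-1)/2},\qquad r=\dim E/D.$$
The $D$ in the inner sum correspond to subspaces of $E/\pi E$ of codimension $r$. With $m=\mathrm{rk}E$ there are $\binom mr_q$ of them, so by (11) with $x=1$ the inner sum is $\prod_{j=0}^{m-1}(1-q^j)$. This is $0$ if $m\ge1$ (the factor $j=0$) and $1$ if $m=0$, i.e. $E=0$. What remains is $|C|^{-1}$. $\square$

Apply Lemma 3 to $C=\Lambda/(\Lambda_M+\Lambda_L+\pi^N\Lambda)$. Its quotients are the $\Lambda/\Lambda'$ with $\Lambda'$ containing $\Lambda_M$, $\Lambda_L$ and $\pi^N\Lambda$: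
$$\kappa_N(M,L)=\sum_{\pi^N\Lambda\subset\Lambda'\subset\Lambda}h(\Lambda/\Lambda')\,\mathbf 1[\Lambda_M\subset\Lambda']\,\mathbf 1[\Lambda_L\subset\Lambda'],\tag{12}$$
a finite sum. In a nonzero term $\Lambda/\Lambda'$ is a quotient of the free modules $\Lambda/\Lambda_M$ and $\Lambda/\Lambda_L$, so
$$\mathrm{rk}(\Lambda/\Lambda')\le\min(n-\dim M,\ n-\dim L).\tag{13}$$
For hyperplanes only ranks $0$ and $1$ occur, and (12) is a truncation of (7), since $h(\mathcal O/\pi^j)=-(q-1)q^{-j}$ and the only possible $\Lambda'$ with quotient $\mathcal O/\pi^j$ is $\Lambda_M+\pi^j\Lambda$.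

On $Gr_{n-i}$ the ranks $0,1,\dots,i$ occur, with signs $+,-,+,\dots$. The top rank $i$ has the sign $(-1)^i$ that we want. So we need to know for which functions the ranks below $i$ contribute nothing.

## Functions orthogonal to the image of $R_{n-k,n-k+1}$

**Lemma 4.** Let $1\le k\le n$ and let $g\in C^\infty(Gr_{n-k})$ be orthogonal to $\operatorname{Im}R_{n-k,n-k+1}$. If $\Lambda'\subset\Lambda$ has finite index and $\mathrm{rk}(\Lambda/\Lambda')\le k-1$, then
$$\int_{Gr_{n-k}}\mathbf 1[\Lambda_M\subset\Lambda']\,g(M)\,dM=0.$$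

*Proof.* We show that $M\mapsto\mathbf 1[\Lambda_M\subset\Lambda']$ is itself a Radon transform. Let $\psi(H)=\mathbf 1[\Lambda_H\subset\Lambda']$ on $Gr_{n-k+1}$. Since $\Lambda'\supset\pi^N\Lambda$ for some $N$, $\psi$ depends only on $\Lambda_H$ mod $\pi^N$, so it is locally constant. If $\Lambda_M\not\subset\Lambda'$, no $H\supset M$ has $\Lambda_H\subset\Lambda'$, and $R_{n-k,n-k+1}\psi(M)=0$.

Suppose $\Lambda_M\subset\Lambda'$ and put $B=\Lambda/\Lambda'$. An $H\supset M$ is a line in $V/M$, and $\Lambda_H/\Lambda_M$ is generated by a primitive vector of $\Lambda/\Lambda_M\cong\mathcal O^k$. Thus $R_{n-k,n-k+1}\psi(M)$ is the probability that the primitive generator of a random line lies in the kernel of the surjection $\Lambda/\Lambda_M\to B$. Kernels of surjections $\mathcal O^k\to B$ have the same elementary divisors, so they are conjugate under $GL_k(\mathcal O)$, and the probability is a constant $p_B$ independent of $M$. In a suitable basis the kernel is $\bigoplus_j\pi^{a_j}\mathcal O e_j$. Exactly $\mathrm{rk}B\le k-1$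 of the $k$ exponents are positive, so some $a_j=0$ and the kernel contains the primitive vector $e_j$. The condition is open, so $p_B>0$.

Thus $\mathbf 1[\Lambda_M\subset\Lambda']=p_B^{-1}R_{n-k,n-k+1}\psi(M)$, and $g$ is orthogonal to it. $\square$

**Proposition 5.** Let $0\le k\le n/2$ and let $0\ne g\in C^\infty(Gr_{n-k})$ be orthogonal to $\operatorname{Im}R_{n-k,n-k+1}$ (no condition if $k=0$). Then
$$(-1)^k(T_{n-k,n-k}\,g,g)=\sum_{\mathrm{rk}(\Lambda/\Lambda')=k}|h(\Lambda/\Lambda')|\,\Big|\int_{\Lambda_M\subset\Lambda'}g(M)\,dM\Big|^2>0,$$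
the sum being over sublattices $\Lambda'\subset\Lambda$ of finite index.

*Proof.* **Step 1: the formula.** By (2), $(T_{n-k,n-k}g,g)=\lim_N\iint\kappa_N(M,L)g(L)\overline{g(M)}\,dL\,dM$. By (12) the $N$-th term is
$$\sum_{\pi^N\Lambda\subset\Lambda'\subset\Lambda}h(\Lambda/\Lambda')\Big|\int_{\Lambda_M\subset\Lambda'}g(M)\,dM\Big|^2 .$$
By (13) only ranks $\le k$ contribute, and ranks $<k$ contribute $0$ by Lemma 4. For rank $k$ we have $(-1)^kh=|h|>0$ by Lemma 3. So after multiplication by $(-1)^k$ the $N$-th term is a sum of nonnegative numbers over a set of lattices that grows with $N$ and exhausts all sublattices of finite index. The formula follows in the limit.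

**Step 2: one term is nonzero.** Let $g$ be $K_N$-invariant with $N\ge1$, choose $M_0$ with $g(M_0)\ne0$, and put $\Lambda'=\Lambda_{M_0}+\pi^N\Lambda$. Then $\Lambda/\Lambda'\cong(\mathcal O/\pi^N)^k$ has rank $k$. If $\Lambda_M\subset\Lambda'$, then $\Lambda_M+\pi^N\Lambda\subset\Lambda'$, and both have index $q^{Nk}$, so they are equal. By Lemma 1, $M$ is $K_N$-conjugate to $M_0$ and $g(M)=g(M_0)$. Hence $\int_{\Lambda_M\subset\Lambda'}g=g(M_0)\cdot\mathrm{meas}\{M:\Lambda_M\subset\Lambda'\}$. The measure is positive because the set contains the open orbit $K_NM_0$. $\square$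

So Theorem A will follow once we know that a primitive component is orthogonal to $\operatorname{Im}R_{n-i,n-i+1}$. For that we must express primitivity through the kernel $\kappa$.

## Multiplication by $V_1$ as a kernel operator

**Lemma 6.** (i) Let $a,b\ge1$, $a+b\le n$, $f\in C^\infty(Gr_{n-a})$, $g\in C^\infty(Gr_{n-b})$. The Klain function of $\mathcal D_af\cdot\mathcal D_bg$ at $M\in Gr_{a+b}$ is
$$\iint f(L)\,g(L')\,\kappa(M,L)\,\kappa(M\cap L,L')\,dL\,dL'.$$
(ii) Let $a\ge1$, $0\le k\le n-a$, $f\in C^\infty(Gr_{n-a})$. The Klain function of $\mathcal D_af\cdot\mathcal D_1(1)^k$ is $C\,T_{a+k,n-a}f$ with a constant $C=C(n,a,k)>0$.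

*Proof.* (i) Put $Y_L=\Lambda/\Lambda_L=p_L(\Lambda)$, $Y_{L'}=\Lambda/\Lambda_{L'}$. By (F2) we must compute the $\mu_L\boxtimes\mu_{L'}$-measure of the image $S$ of $\Lambda_M$ in $Y_L\oplus Y_{L'}$. This measure is $|(Y_L\oplus Y_{L'})/S|^{-1}$: if the index is infinite, $S$ spans a proper subspace. The index of $S$ is the product of the index in $Y_L$ of its projection and the index in $Y_{L'}$ of $S\cap Y_{L'}$. The projection is $p_L(\Lambda_M)$, of index $|\Lambda/(\Lambda_M+\Lambda_L)|$. The intersection consists of the $p_{L'}(x)$ with $x\in\Lambda_M$, $p_L(x)=0$, so it is $p_{L'}(\Lambda_{M\cap L})$, of index $|\Lambda/(\Lambda_{M\cap L}+\Lambda_{L'})|$. The reciprocal of the product is $\kappa(M,L)\kappa(M\cap L,L')$.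

(ii) For $k=0$ this is (4). Let $k\ge1$. First take $g=1$, $b=k$ in (i). If $\kappa(M,L)\ne0$, then $M+L=V$ and $\dim M\cap L=(a+k)+(n-a)-n=k$. So $\int\kappa(M\cap L,L')\,dL'$ is the positive constant $t_k=T_{k,n-k}1$ of (3). Hence the Klain function of $\mathcal D_af\cdot\mathcal D_k(1)$ is $t_kT_{a+k,n-a}f$.

It remains to see that $\mathcal D_1(1)^k$ is a positive multiple of $\mathcal D_k(1)$. This is clear for $k=1$. If it holds for $j<n$, then $\mathcal D_1(1)^{j+1}$ is a positive multiple of $\mathcal D_j(1)\cdot\mathcal D_1(1)$, whose Klain function is $t_1T_{j+1,n-j}1$ by what was just shown, a positive constant by (3). The Klain function of $\mathcal D_{j+1}(1)$ is $T_{j+1,n-j-1}1$, also a positive constant. Valuations are determined by their Klain functions, so the two are positively proportional. $\square$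

For $1\le i\le n/2$, take $a=i$ and $k=n-2i+1\le n-i$. Since $V_1=c\,\mathcal D_1(1)$ with $c\neq0$,
$$\mathcal D_if\in P_i\iff T_{n-i+1,n-i}f=0.\tag{14}$$
In particular $\mathcal D_i^{-1}(P_i)$ is $K$-invariant.

## The level of a component

Now we place each component in the chain of images of Radon transforms. Let $1\le i\le n/2$ and let $\rho\subset C^\infty(Gr_{n-i})$ be a component. By multiplicity-freeness every invariant subspace $W\subset C^\infty(Gr_{n-i})$ is a sum of components, and different components are orthogonal; so either $\rho\subset W$ or $\rho\perp W$. By (5),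
$$\operatorname{Im}R_{n-i,n}\subset\operatorname{Im}R_{n-i,n-1}\subset\dots\subset\operatorname{Im}R_{n-i,n-i}=C^\infty(Gr_{n-i}).$$

**Level.** $k(\rho)\in\{0,\dots,i\}$ is the smallest $k$ with $\rho\subset\operatorname{Im}R_{n-i,n-k}$.

*Example.* The constants have level $0$. For $i=1$ all other components have level $1$.

**Lemma 7.** Let $k=k(\rho)$. There is an irreducible $\rho'\subset C^\infty(Gr_{n-k})$ with $R_{n-i,n-k}\rho'=\rho$, and with $\rho'\perp\operatorname{Im}R_{n-k,n-k+1}$ if $k\ge1$.

*Proof.* Let $W=(\operatorname{Im}R_{n-k,n-k+1})^\perp$ if $k\ge1$ and $W=C^\infty(Gr_n)$ if $k=0$. Let $\mathrm{pr}_\rho$ be the orthogonal projection to $\rho$. Take $0\ne f\in\rho$ and, using (6), write $f=R_{n-i,n-k}(g_0+g_1)$ with $g_0\in\operatorname{Im}R_{n-k,n-k+1}$, $g_1\in W$ ($g_0=0$ if $k=0$). By (5), $R_{n-i,n-k}g_0\in\operatorname{Im}R_{n-i,n-k+1}$. By minimality of $k$ this image does not contain $\rho$, so it is orthogonal to $\rho$. Hence $\mathrm{pr}_\rho R_{n-i,n-k}g_1=f\ne0$. As $W$ is a sum of irreducibles,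 $\mathrm{pr}_\rho R_{n-i,n-k}$ is nonzero on some irreducible $\rho'\subset W$. By Schur's lemma $\rho'\cong\rho$, and $R_{n-i,n-k}$ is injective on $\rho'$. So $R_{n-i,n-k}\rho'$ is a subrepresentation of $C^\infty(Gr_{n-i})$ isomorphic to $\rho$, and it equals $\rho$ by multiplicity-freeness. $\square$

## Primitive components have top level, and $\lambda_\rho>0$

*Proof of Theorem A.* Let $\mathcal D_i(\rho)\subset P_i$.

**Step 1: $k(\rho)=i$.** The purpose is to show that a component of lower level is not killed by $V_1^{n-2i+1}$. Suppose $k=k(\rho)\le i-1$. Take $\rho'$ from Lemma 7, $0\ne g\in\rho'$, $f=R_{n-i,n-k}g\in\rho$. We apply $R^*_{n-i+1,n-k}$ to $T_{n-i+1,n-i}f$; this makes sense since $n-i+1\le n-k$. Lemma 2 with $(a,b,b')=(n-i+1,n-i,n-k)$, and then its adjoint form with $(a,b,b')=(n-k,n-i+1,n-k)$, give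
$$R_{n-i+1,n-k}^*T_{n-i+1,n-i}R_{n-i,n-k}\,g=c\,R_{n-i+1,n-k}^*T_{n-i+1,n-k}\,g=cc'\,T_{n-k,n-k}\,g,\qquad c,c'>0.$$
The conditions $a+b\ge n$ hold: $(n-i+1)+(n-i)\ge n$ because $2i\le n$, and $(n-k)+(n-i+1)\ge n$ because $k+i\le n$. By Proposition 5, $(T_{n-k,n-k}g,g)\ne0$, so the right side is nonzero. Hence $T_{n-i+1,n-i}f\ne0$, and by (14) $\mathcal D_if\notin P_i$, a contradiction.

**Step 2: the sign.** Since $k(\rho)=i$, $\rho\not\subset\operatorname{Im}R_{n-i,n-i+1}$, so $\rho\perp\operatorname{Im}R_{n-i,n-i+1}$. For $0\neq g\in\rho$, (10) and Proposition 5 with $k=i$ give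
$$\lambda_\rho\|g\|^2=c_0\,(-1)^i(T_{n-i,n-i}g,g)>0.\qquad\blacksquare$$

## All signs, bijectivity of $\mathcal D_i$, and the eigenvalues for hyperplanes

**Theorem B.** Let $1\le i\le n/2$.

1. For every component $\rho$ of $C^\infty(Gr_{n-i})$, $\lambda_\rho\ne0$ and $\operatorname{sign}\lambda_\rho=(-1)^{i-k(\rho)}$.
2. $\mathcal D_i(\rho)\subset P_i\iff k(\rho)=i\iff\rho\perp\operatorname{Im}R_{n-i,n-i+1}$.
3. $\mathcal D_i$ is injective and $\mathcal D_i(C^\infty(Gr_{n-i}))=Val_i^\infty(V)\cong C^\infty(Gr_i)$; likewise for $\mathcal D_{n-i}$. Multiplication by $V_1^{n-2i}:Val_i^\infty\to Val_{n-i}^\infty$ is bijective.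
4. (Hodge–Riemann; $V_1=c\,\mathcal D_1(1)$ with $c>0$.) For $0\ne\phi\in P_i$, $(-1)^i\phi\cdot\bar\phi\cdot V_1^{n-2i}$ is a positive multiple of $vol_V$. For $0\ne\phi\in\mathcal D_i(\rho)$ it is a nonzero multiple of $vol_V$ of sign $(-1)^{i-k(\rho)}$.
5. For $s>0$, the operator on $C^\infty(Gr_{n-i})$ with kernel $\kappa^s$ acts on each $\rho$ by a nonzero real number of sign $(-1)^{k(\rho)}$.
6. (Case $i=1$.) The components of $C^\infty(Gr_{n-1})$ are $\rho_m$, $m\ge0$, where $\rho_0$ is the constants and $\rho_m$ is the orthogonal complement of the $K_{m-1}$-invariants in the $K_m$-invariants ($K_0=K$). For $m\ge1$,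
$$\lambda_{\rho_m}=\frac{(q-1)^2\,q^{2n-1}}{(q+1)(q^{n-1}-1)(q^n-1)}\;q^{-mn}.$$

**Proof of (1): move the computation down to level $k$.** Let $k=k(\rho)$, $\rho'$ as in Lemma 7, $0\ne g\in\rho'$, $f=R_{n-i,n-k}g$. Then $f\ne0$, because $R_{n-i,n-k}$ maps the irreducible $\rho'$ onto $\rho\neq0$ and so is injective on it. Lemma 2 with $(a,b,b')=(n-i,n-i,n-k)$ and then its adjoint form with $(n-k,n-i,n-k)$ give
$$(T_{n-i,n-i}f,f)=(R_{n-i,n-k}^*T_{n-i,n-i}R_{n-i,n-k}\,g,g)=c''(T_{n-k,n-k}\,g,g),\qquad c''>0.\tag{15}$$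
By Proposition 5 this is nonzero of sign $(-1)^k$. By (10), $\lambda_\rho\|f\|^2=(-1)^ic_0(T_{n-i,n-i}f,f)$ has sign $(-1)^{i+k}=(-1)^{i-k}$.

**Proof of (2): the converse of Step 1.** If $\mathcal D_i(\rho)\subset P_i$, then $k(\rho)=i$ by Step 1. If $k(\rho)=i$, then $\rho\perp\operatorname{Im}R_{n-i,n-i+1}$, as in Step 2. If $k(\rho)\le i-1$, then $\rho\subset\operatorname{Im}R_{n-i,n-k(\rho)}\subset\operatorname{Im}R_{n-i,n-i+1}$, so $\rho$ is not orthogonal to it. This settles the second equivalence. Finally let $k(\rho)=i$, $g\in\rho$, so $g\perp\operatorname{Im}R_{n-i,n-i+1}$. For $H\in Gr_{n-i+1}$, (12) and (13) express $\kappa_N(H,\cdot)$ as a finite combination of functions $\mathbf 1[\Lambda_L\subset\Lambda']$ with $\mathrm{rk}(\Lambda/\Lambda')\le i-1$. By Lemma 4 with $k=i$, $\int\kappa_N(H,L)g(L)\,dL=0$. Letting $N\to\infty$, (2) gives $T_{n-i+1,n-i}g=0$, i.e. $\mathcal D_ig\in P_i$ by (14).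

**Proof of (3): compare dimensions of $K_N$-invariants.** By (1) and (10), $T_{n-i,n-i}$ is a nonzero scalar on each component, hence bijective on $C^\infty(Gr_{n-i})$. The adjoint of $T_{n-i,i}R_{i,n-i}=c_0T_{n-i,n-i}$ is $R_{i,n-i}^*\mathcal D_i=c_0T_{n-i,n-i}$, so $\mathcal D_i$ is injective. It maps $K_N$-invariants to $K_N$-invariants. By Lemma 1, $\dim C^\infty(Gr_k)^{K_N}$ is the number of free rank-$k$ direct summands of $(\mathcal O/\pi^N)^n$ (each of them lifts to a direct summand of $\Lambda$). Taking annihilators in the dual module, the numbers for $k=i$ and $k=n-i$ agree. So $\mathcal D_i$ is bijective on $K_N$-invariants for each $N$, and it maps onto $C^\infty(Gr_i)$. Since $\operatorname{Im}\mathcal D_i\subset Val_i^\infty(V)\subset C^\infty(Gr_i)$, both inclusions are equalities. Next, $\mathcal D_{n-i}=T_{n-i,i}=\mathcal D_i^*$ is bijective on $K_N$-invariants for each $N$, being the adjoint of a bijection of finite-dimensional spaces, and in the same way $\mathcal D_{n-i}(C^\infty(Gr_i))=Val_{n-i}^\infty(V)\cong C^\infty(Gr_{n-i})$.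 Finally, by Lemma 6(ii) with $a=i$, $k=n-2i$, multiplication by $V_1^{n-2i}$ sends $\mathcal D_if$ to the valuation with Klain function a nonzero constant times $T_{n-i,n-i}f$. As $\mathcal D_i$ and $T_{n-i,n-i}$ are bijective, so is the multiplication.

**Proof of (4): identify the form with $\lambda_\rho$.** Write $\phi=\mathcal D_if$, which is possible by (3); then $\bar\phi=\mathcal D_i\bar f$. By Lemma 6(ii) the Klain function of $\bar\phi\cdot V_1^{n-2i}$ is $C\,T_{n-i,n-i}\bar f$ with $C>0$, since $c>0$. By (10) this is the Klain function of $Cc_0^{-1}\mathcal D_{n-i}(R_{i,n-i}\bar f)$, so the two valuations are equal. Now multiply by $\phi$ and use Lemma 6(i) with $a=i$, $b=n-i$, $M=V$. Since $\kappa(V,L)=1$ and $V\cap L=L$,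
$$\phi\cdot\bar\phi\cdot V_1^{n-2i}=\frac C{c_0}\iint f(L)\,(R_{i,n-i}\bar f)(L')\,\kappa(L,L')\,dL\,dL'\;vol_V=C\int f\cdot T_{n-i,n-i}\bar f\,dL\;vol_V=C\,(T_{n-i,n-i}f,f)\,vol_V,$$
where the second equality is $T_{n-i,i}R_{i,n-i}=c_0T_{n-i,n-i}$ and the third holds because $\kappa$ is real and symmetric. Decompose $f=\sum_\rho f_\rho$ into its components. By (10),
$$(-1)^i\phi\cdot\bar\phi\cdot V_1^{n-2i}=\frac C{c_0}\sum_\rho\lambda_\rho\|f_\rho\|^2\;vol_V.$$
If $\phi\in\mathcal D_i(\rho)$ is nonzero, only one term occurs, and its sign is given by (1). If $\phi\in P_i$, then $f$ lies in $\mathcal D_i^{-1}(P_i)$, which is invariant and hence the sum of the components $\rho$ with $\mathcal D_i(\rho)\subset P_i$. So only components with $\lambda_\rho>0$ occur, by Theorem A, and $f\ne0$.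

**Proof of (5): replace $\kappa$ by $\kappa^s$ throughout.** Let $T^{(s)}_{a,b}$ have kernel $\kappa^s$. It is equivariant, so $T^{(s)}_{n-i,n-i}$ acts on each $\rho$ by a scalar, real because the kernel is real and symmetric.

* Lemma 2 holds for $T^{(s)}$: in its proof $\kappa(M,L)^s=\kappa(M,M')^s\,|I/\varphi(\Lambda_L)|^{-s}$, and the constant is $\int|I/\varphi(\Lambda_L)|^{-s}dL>0$.
* Lemma 3 becomes $|C|^{-s}=\sum_{D\le C}h_s(C/D)$ with $h_s(B)=|B|^{-s}\prod_{j=0}^{\mathrm{rk}B-1}(1-q^{s+j})$. In the proof, $|B/E|^{-s}=|B|^{-s}q^{sr}$, so (11) is used with $x=q^s$ to get $h_s(B)$; the second half of the proof, with $x=1$, is unchanged. Since $s>0$, every factor is negative and $h_s(B)$ has sign $(-1)^{\mathrm{rk}B}$.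
* In place of (2), $0\le\kappa_N^s-\kappa^s\le q^{-Ns}$, and (12) holds for $\kappa_N^s$ with $h_s$ in place of $h$.
* Lemmas 1, 4 and 7 do not involve $\kappa$.

So Proposition 5 holds with $T^{(s)}$ and $h_s$. In the notation of the proof of (1), (15) becomes $(T^{(s)}_{n-i,n-i}f,f)=c''_s(T^{(s)}_{n-k,n-k}g,g)$ with $c''_s>0$, and this is nonzero of sign $(-1)^{k(\rho)}$.

**Proof of (6): the components.** By Lemma 1, $C^\infty(Gr_{n-1})^{K_m}$ is the space of functions on the set $X_m$ of hyperplanes modulo $\pi^m$. By duality these correspond to primitive vectors of $(\mathcal O/\pi^m)^n$ up to units, with $v$ as the level of agreement; hence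
$$|X_m|=|\mathbb P^{n-1}(\mathcal O/\pi^m)|=q^{(m-1)(n-1)}\frac{q^n-1}{q-1}\quad(m\ge1),\qquad |X_0|=1.$$
We claim that $K$ has exactly $m+1$ orbits on $X_m\times X_m$, given by $\min(v,m)\in\{0,\dots,m\}$. Let $x,y$ be primitive vectors whose lines agree modulo $\pi^v$ but not modulo $\pi^{v+1}$, $v<m$. After scaling, $y=x+\pi^vz$. If $v\ge1$ and $z$ were in the span of $x$ modulo $\pi$, say $z=ax+\pi z'$, then $y=(1+a\pi^v)x+\pi^{v+1}z'$ would agree with $x$ modulo $\pi^{v+1}$. If $v=0$, put $z=y-x$; then $x,y$ are independent modulo $\pi$, hence so are $x,z$. So $x,z$ are part of a basis, and $GL_n(\mathcal O/\pi^m)$, onto which $K$ surjects, moves the pair to $(e_1,e_1+\pi^ve_2)$. Pairs with $v\ge m$ form the diagonal, one orbit. All values of $v$ occur because $n\ge2$.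

Hence the commutant of $K$ on $C^\infty(Gr_{n-1})^{K_m}$ has dimension $m+1$. This space is the orthogonal sum of the invariant subspaces $\rho_0,\dots,\rho_m$, which are nonzero because $|X_m|$ strictly increases with $m$. A sum of $m+1$ nonzero representations has commutant of dimension at least $m+1$, with equality only if they are irreducible and pairwise non-isomorphic. So the $\rho_m$ are the components.

**Proof of (6): the eigenvalue of $T_{n-1,n-1}$.** Use (7) on $\rho_m$, $m\ge1$. The constant kernel $1$ gives $0$. For $g\in\rho_m$,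
$$\int_{v(M,L)\ge j}g(L)\,dL=w_j\cdot(\text{average of }g\text{ over }K_jM),\qquad w_j=|X_j|^{-1}=\frac{q-1}{q^n-1}q^{-(j-1)(n-1)},$$
by Lemma 1. So the kernel $\mathbf 1[v\ge j]$ acts as $w_j$ times the projection to the $K_j$-invariants. This projection kills $\rho_m$ for $j<m$ and is the identity on it for $j\ge m$. Therefore
$$-T_{n-1,n-1}|_{\rho_m}=(q-1)\sum_{j\ge m}q^{-j}w_j=\frac{(q-1)^2q^{n-1}}{q^n-1}\sum_{j\ge m}q^{-jn}=\frac{(q-1)^2q^{n-1}}{q^n-1}\cdot\frac{q^{-mn}}{1-q^{-n}}=\frac{(q-1)^2q^{2n-1}}{(q^n-1)^2}\,q^{-mn}.$$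

**Proof of (6): the constant $c_0$.** By (9) with $a=b'=n-1$, $b=1$, $r=1$: in suitable coordinates $\varphi$ is the first coordinate on $\mathcal O^d$, $d=n-1$, and $L$ has a primitive generator $x$, with $|\mathcal O/x_1\mathcal O|^{-1}=|x_1|$. So $c_0$ is the mean of $|x_1|$ over primitive $x\in\mathcal O^d$. Primitive vectors have measure $1-q^{-d}$. Those with $\pi^j\mid x_1$, $j\ge1$, must be primitive in the other $d-1$ coordinates and have measure $q^{-j}(1-q^{-(d-1)})$. As in (7), $|x_1|=1-(q-1)\sum_{j\ge1}q^{-j}\mathbf 1[\pi^j\mid x_1]$, and $\sum_{j\ge1}q^{-2j}=1/(q^2-1)$, so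
$$c_0=1-(q-1)\sum_{j\ge1}q^{-2j}\,\frac{1-q^{-(d-1)}}{1-q^{-d}}=1-\frac{q^d-q}{(q+1)(q^d-1)}=\frac{q^{d+1}-1}{(q+1)(q^d-1)}=\frac{q^n-1}{(q+1)(q^{n-1}-1)}.$$
By (10), $\lambda_{\rho_m}=-c_0T_{n-1,n-1}|_{\rho_m}$, which is the stated value. For $n=2$ and $m=1$ it equals $q/(q+1)^2$, the number computed by hand on the projective line. $\blacksquare$
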